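\title{Complete bounded minimal surfaces in hyperbolic three-space}

\begin{abstract}
We show that every geodesic ball of hyperbolic three-space contains a complete minimal surface, conformally parametrized by the unit disc. More precisely, every conformal minimal immersion of a neighborhood of the closed disc is a uniform limit, on the open disc, of complete conformal minimal immersions. A spinor representation turns the minimal surface equation into a $\bar\partial$-equation with cubic right-hand side. We solve this equation near a given solution by a contraction argument with weighted Cauchy kernels, adding a rapidly oscillating term concentrated near the boundary. The new term lengthens the surface by an amount of order $s$, while the distances from the boundary points to prescribed centers change only by $O(s^2)$, and the step is iterated with $\sum s_n=\infty$ and $\sum s_n^2<\infty$. We also show that the Gauss curvature of a complete bounded minimal surface is never bounded below.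
\end{abstract}

\section{Introduction}

Let $\mathbb{H}^3$ be hyperbolic three-space, the simply connected complete Riemannian three-manifold of constant sectional curvature $-1$, with metric $g$ and distance $d$. Let $\Sigma$ be a connected surface without boundary and $f\colon\Sigma\to\mathbb{H}^3$ an immersion. We call $f$ \emph{minimal} if its mean curvature vanishes identically, \emph{complete} if the induced metric $f^*g$ on $\Sigma$ is complete, and \emph{bounded} if $f(\Sigma)$ lies in a geodesic ball. The following question is posed in \cite{FMUY}.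

\begin{quote}
Are there complete bounded minimal surfaces in $\mathbb{H}^3$?
\end{quote}

Completeness is intrinsic: a path on $\Sigma$ that leaves every compact set has infinite length. Boundedness is extrinsic. The simplest minimal surfaces have one property or the other: a totally geodesic plane is complete and unbounded, and a round disc in it is bounded and incomplete. A compact surface would have both properties, but no compact surface is minimal in $\mathbb{H}^3$. The reason, recalled in Section~\ref{sec:cosh}, is that for any point $o$ the function $u=\cosh d(f,o)$ satisfies $\Delta_\Sigma u=2u\ge 2$ on a minimal surface and so has no maximum. On a complete bounded minimal surface $u$ would be a bounded function with $\Delta_\Sigma u\ge2$ on a complete surface. This suggests the answer no, and that guess is correct among surfaces whose curvature is bounded below (Proposition~\ref{prop:curv}). On the other hand, it is known that there are simply connected complete bounded surfaces of constant mean curvature one in $\mathbb{H}^3$.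 We show that the answer for minimal surfaces is yes.

Write $D(R)=\{z\in\mathbb{C}:|z|<R\}$ and $\mathbb{D}=D(1)$. An immersion $f$ of a plane domain is \emph{conformal} if $f^*g$ is a positive function times $|dz|^2$.

\begin{theorem}\label{thm:ball}
For every nonempty open geodesic ball $B\subset\mathbb{H}^3$ there is a complete conformal minimal immersion $f\colon\mathbb{D}\to\mathbb{H}^3$ with $f(\mathbb{D})\subset B$.
\end{theorem}

This follows from an approximation theorem, applied to a small piece of a totally geodesic plane.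

\begin{theorem}\label{thm:density}
Let $f_0$ be a conformal minimal immersion of a neighborhood of $\overline{\mathbb{D}}$ into $\mathbb{H}^3$ and let $\nu>0$. Then there is a complete conformal minimal immersion $f\colon\mathbb{D}\to\mathbb{H}^3$ with
\[
\sup_{z\in\mathbb{D}}d\bigl(f(z),f_0(z)\bigr)<\nu .
\]
\end{theorem}

\begin{proposition}\label{prop:curv}
If $f\colon\Sigma\to\mathbb{H}^3$ is a complete bounded minimal immersion, then the Gauss curvature of $\Sigma$ is not bounded below.
\end{proposition}

Proposition~\ref{prop:curv} is not used in the proofs of the two theorems. It tells us what the surfaces must look like. By the Gauss equation a minimal surface with principal curvatures $\pm\kappa$ has Gauss curvature $-1-\kappa^2$, so the principal curvatures of a complete bounded minimal surface are unbounded. Any construction has to wrinkle the surface on smaller and smaller scales.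

The mechanism of the proof is the theorem of Pythagoras. If a point at distance $\delta$ from a center moves a distance $s$ perpendicularly to the direction of the center, the square of the distance grows only by about $s^2$. We attach a center $y(\theta)$ to each boundary point of the disc and deform the surface in a thin collar so that it becomes longer by a fixed fraction of $s$ while the boundary moves perpendicularly to the directions of the centers. Repeating this with $\sum s_n=\infty$ and $\sum s_n^2<\infty$ gives infinite intrinsic radius at a bounded extrinsic cost.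

Section~\ref{sec:cosh} collects what we need about $\cosh d$ and proves Proposition~\ref{prop:curv}. Section~\ref{sec:spinor} encodes minimal surfaces by solutions of an equation $\psi_{\bar z}=T(\psi)$ with $T$ cubic. Section~\ref{sec:model} carries out one deformation by hand in Euclidean space, where $T$ is absent, and estimates what $T$ costs. Section~\ref{sec:solve} is the analytic core: it solves the equation near a given solution with a prescribed large oscillating term. Section~\ref{sec:step} turns this into a geometric deformation, and Section~\ref{sec:iterate} iterates it.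

Throughout, $z=u+iv$, $dA$ is Lebesgue measure on $\mathbb{C}$, $\partial_z=\frac12(\partial_u-i\partial_v)$ and $\partial_{\bar z}=\bar\partial=\frac12(\partial_u+i\partial_v)$. For $a,b\in\mathbb{C}^3$, $a\cdot b=\sum_j a_jb_j$ is the complex \emph{bilinear} product, and $|\cdot|$ is the Hermitian norm on $\mathbb{C}^2$ and $\mathbb{C}^3$.

\section{The function $\cosh d$ and the curvature of bounded surfaces}\label{sec:cosh}

We use the upper half-space model $\mathbb{H}^3=\{(x,t):x=(x_1,x_2)\in\mathbb{R}^2,\ t>0\}$ with $g=t^{-2}(dx_1^2+dx_2^2+dt^2)$ and the global orthonormal frame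
\[
e_1=t\,\partial_{x_1},\qquad e_2=t\,\partial_{x_2},\qquad e_3=t\,\partial_t .
\]
The isometries $(x,t)\mapsto(b+kx,kt)$, with $b\in\mathbb{R}^2$ and $k>0$, act simply transitively and preserve the frame. For $y=(x',t')\in\mathbb{H}^3$ let
\[
F_y(x,t)=\cosh d\bigl((x,t),y\bigr)=\frac{|x-x'|^2+t^2+t'^2}{2tt'},\qquad G_y=(e_1F_y,e_2F_y,e_3F_y).
\]
Thus $G_y\colon\mathbb{H}^3\to\mathbb{R}^3$ lists the components of $\nabla F_y$ in the frame, and both $F_y$ and $G_y$ are smooth jointly in the point and in $y$. The function $F_y$ plays the role of $\frac12|\cdot-y|^2$ in Euclidean space. With $\varrho=d(\cdot,y)$ we have $|G_y|=\sinh\varrho$, so $G_y$ vanishes only at $y$. In geodesic polar coordinates $g=d\varrho^2+\sinh^2\varrho\,g_{S^2}$ and $\operatorname{Hess}\varrho=\coth\varrho\,(g-d\varrho^2)$, hence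
\begin{equation}\label{eq:hess}
\operatorname{Hess}F_y=\cosh\varrho\,d\varrho^2+\sinh\varrho\coth\varrho\,(g-d\varrho^2)=F_y\,g
\end{equation}
away from $y$, and at $y$ by continuity. In particular $F_y$ is convex along geodesics, so geodesic balls are convex.

\begin{lemma}\label{lem:C0}
There is a universal constant $C_0$ such that for every $y\in\mathbb{H}^3$, on the closed ball of radius $3$ about $y$, we have $|G_y|\le C_0$, and $F_y$ and $G_y$ are $C_0$-Lipschitz with respect to $d$.
\end{lemma}

\begin{proof}
For $o=(0,0,1)$ the smooth maps $F_o$ and $G_o$ have bounded derivatives on the compact ball, and the ball is convex, so they are Lipschitz there. The frame-preserving isometry $A$ with $A(o)=y$ satisfies $F_y\circ A=F_o$ and $G_y\circ A=G_o$, so the same constant serves for all $y$.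
\end{proof}

Let $f\colon\Sigma\to\mathbb{H}^3$ be an immersion with mean curvature vector $\vec H$, and let $u=F_o\circ f$ for some point $o$. The Laplacian of the restriction of a function to a surface is the tangential trace of its Hessian plus $\langle\nabla F_o,2\vec H\rangle$. If $f$ is minimal, \eqref{eq:hess} therefore gives
\begin{equation}\label{eq:lap}
\Delta_\Sigma u=2u\ge 2 .
\end{equation}
At a maximum point $\Delta_\Sigma u\le0$, so $\Sigma$ is not compact. It follows that a bounded minimal immersion is never proper, since $\Sigma$ would be the preimage of a closed ball. On a noncompact surface the substitute for a maximum point is Omori's maximum principle \cite{Omori}: \emph{on a complete Riemannian manifold with sectional curvature bounded below, every $C^2$ function $u$ that is bounded above admits points $x_k$ with $u(x_k)\to\sup u$, $|\nabla u|(x_k)\to0$, and $\operatorname{Hess}u(X,X)\le\frac1k$ for all unit tangent vectors $X$ at $x_k$.}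

\begin{proof}[Proof of Proposition~\ref{prop:curv}]
Let $f(\Sigma)$ lie in a ball centered at $o$. Then $u=F_o\circ f$ is smooth and bounded. If the Gauss curvature of the complete surface $\Sigma$ were bounded below, Omori's principle would give points with $\Delta_\Sigma u(x_k)\le\frac2k$. For $k\ge2$ this contradicts \eqref{eq:lap}.
\end{proof}

\section{A spinor equation for minimal surfaces}\label{sec:spinor}

Let $f=(x_1,x_2,e^\tau)$ be a smooth map from a plane domain to $\mathbb{H}^3$, and write $f_z=\sum_j\Phi_je_j$, that is,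
\[
\Phi_j=e^{-\tau}x_{j,z}\quad(j=1,2),\qquad\Phi_3=\tau_z .
\]
Since $4\,\Phi\cdot\Phi=|f_u|^2-|f_v|^2-2i\langle f_u,f_v\rangle$ and $4|\Phi|^2=|f_u|^2+|f_v|^2$, the map $f$ is a conformal immersion exactly when $\Phi\cdot\Phi=0$ and $\Phi\ne0$ everywhere, and then $f^*g=2|\Phi|^2|dz|^2$. The constraint $\Phi\cdot\Phi=0$ is not preserved when we add a perturbation to $\Phi$. We therefore parametrize the null cone by a vector space.

For $\psi=(p,q)$ and $\psi'=(p',q')$ in $\mathbb{C}^2$ define the symmetric bilinear map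
\[
\varphi(\psi,\psi')=\bigl(pp'-qq',\ i(pp'+qq'),\ pq'+qp'\bigr),
\]
and put $\varphi(\psi)=\varphi(\psi,\psi)=(p^2-q^2,\ i(p^2+q^2),\ 2pq)$. By the parallelogram law, $|\varphi(\psi,\psi')|^2=2|pp'|^2+2|qq'|^2+|pq'+qp'|^2$. Using $|pq'+qp'|^2\le2|pq'|^2+2|qp'|^2$, and setting $\psi'=\psi$, we get
\begin{equation}\label{eq:phi}
|\varphi(\psi,\psi')|\le\sqrt2\,|\psi|\,|\psi'|,\qquad|\varphi(\psi)|=\sqrt2\,|\psi|^2 .
\end{equation}
We also use $\varphi(\psi+\xi)-\varphi(\psi)=2\varphi(\psi,\xi)+\varphi(\xi)$. The relation $\Phi=\varphi(p,q)$ is equivalent to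
\begin{equation}\label{eq:root}
\Phi_1-i\Phi_2=2p^2,\qquad\Phi_1+i\Phi_2=-2q^2,\qquad\Phi_3=2pq,
\end{equation}
and $\Phi\cdot\Phi=(\Phi_1-i\Phi_2)(\Phi_1+i\Phi_2)+\Phi_3^2$. Hence $\varphi(\psi)$ is null. Conversely, let $\Phi\neq0$ be null. If $\Phi_1-i\Phi_2\ne0$, the solutions of \eqref{eq:root} are given by the two square roots $p$ and $q=\Phi_3/2p$; otherwise $\Phi_1+i\Phi_2\neq0$, and the roles of $p$ and $q$ are exchanged. So $\varphi$ is a two-sheeted covering of the punctured null cone by $\mathbb{C}^2\setminus\{0\}$, with smooth local inverses. Finally let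
\[
T(p,q)=-\bigl(|q|^2\bar q,\ |p|^2\bar p\bigr).
\]

\begin{lemma}\label{lem:rep}
Let $\Omega\subset\mathbb{C}$ be a simply connected domain and $z_0\in\Omega$.
\begin{itemize}
\item[(a)] If $\psi\colon\Omega\to\mathbb{C}^2\setminus\{0\}$ is smooth and
\begin{equation}\label{eq:spinor}
\psi_{\bar z}=T(\psi),
\end{equation}
then for each $y\in\mathbb{H}^3$ there is a unique conformal minimal immersion $f\colon\Omega\to\mathbb{H}^3$ with $f(z_0)=y$ and $f_z=\sum_j\Phi_je_j$, $\Phi=\varphi(\psi)$. Its metric is $4|\psi|^4|dz|^2$.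
\item[(b)] Every conformal minimal immersion $\Omega\to\mathbb{H}^3$ arises in this way.
\end{itemize}
\end{lemma}

We call $\psi$ a \emph{spinor} of $f$.

\begin{proof}
A conformal immersion is minimal if and only if it is harmonic, that is, a critical point of the energy
\[
\tfrac12\int|\nabla\tau|^2+e^{-2\tau}\bigl(|\nabla x_1|^2+|\nabla x_2|^2\bigr)\,dA .
\]
The Euler--Lagrange equations are $\operatorname{div}(e^{-2\tau}\nabla x_j)=0$, or $\Delta x_j=2\nabla\tau\cdot\nabla x_j$, and $\Delta\tau=-e^{-2\tau}(|\nabla x_1|^2+|\nabla x_2|^2)$. Since $\Delta=4\partial_z\partial_{\bar z}$ and $\nabla a\cdot\nabla b=2(a_zb_{\bar z}+a_{\bar z}b_z)$ for real functions, they read $x_{j,z\bar z}=\tau_zx_{j,\bar z}+\tau_{\bar z}x_{j,z}$ and $\tau_{z\bar z}=-e^{-2\tau}(|x_{1,z}|^2+|x_{2,z}|^2)$. As $\Phi_{j,\bar z}=e^{-\tau}(x_{j,z\bar z}-\tau_{\bar z}x_{j,z})$ for $j=1,2$, harmonicity is equivalent to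
\begin{equation}\label{eq:harm}
\Phi_{j,\bar z}=\Phi_3\overline{\Phi_j}\quad(j=1,2),\qquad\Phi_{3,\bar z}=-\bigl(|\Phi_1|^2+|\Phi_2|^2\bigr).
\end{equation}
The first two equations are equivalent to $(\Phi_1\mp i\Phi_2)_{\bar z}=\Phi_3\,\overline{(\Phi_1\pm i\Phi_2)}$. By \eqref{eq:root}, $|\Phi_1|^2+|\Phi_2|^2=2|p|^4+2|q|^4$. So for $\Phi=\varphi(p,q)$ the system \eqref{eq:harm} says
\begin{equation}\label{eq:pq}
p\,p_{\bar z}=-pq\,\bar q^{\,2},\qquad q\,q_{\bar z}=-qp\,\bar p^{\,2},\qquad q\,p_{\bar z}+p\,q_{\bar z}=-|p|^4-|q|^4 .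
\end{equation}

(a) Equation \eqref{eq:spinor} says $p_{\bar z}=-q\bar q^{\,2}$ and $q_{\bar z}=-p\bar p^{\,2}$, which gives \eqref{eq:pq} and hence \eqref{eq:harm}. For a smooth complex function $\alpha$,
\[
d\bigl(2\operatorname{Re}(\alpha\,dz)\bigr)=\bigl(\overline{\alpha_{\bar z}}-\alpha_{\bar z}\bigr)\,dz\wedge d\bar z ,
\]
so on $\Omega$ there is a real function with $z$-derivative $\alpha$ as soon as $\alpha_{\bar z}$ is real. Now $\Phi_{3,\bar z}$ is real, which gives a real $\tau$ with $\tau_z=\Phi_3$. Then $(e^\tau\Phi_j)_{\bar z}=e^\tau(\overline{\Phi_3}\Phi_j+\Phi_3\overline{\Phi_j})$ is real, which gives real $x_j$ with $x_{j,z}=e^\tau\Phi_j$. The condition $f(z_0)=y$ fixes the constants: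
\begin{equation}\label{eq:integrals}
\tau(z)=\tau(z_0)+2\operatorname{Re}\int_{z_0}^z\Phi_3\,d\zeta,\qquad x_j(z)=x_j(z_0)+2\operatorname{Re}\int_{z_0}^ze^{\tau}\Phi_j\,d\zeta .
\end{equation}
The map $f=(x_1,x_2,e^\tau)$ is a conformal immersion satisfying \eqref{eq:harm}, and its metric is $2|\Phi|^2|dz|^2=4|\psi|^4|dz|^2$ by \eqref{eq:phi}.

(b) The map $\Phi$ takes values in the punctured null cone and $\Omega$ is simply connected, so $\Phi=\varphi(\psi)$ for a smooth $\psi=(p,q)$, and \eqref{eq:pq} holds. Where $pq\ne0$, the first two equations give \eqref{eq:spinor}. At a point where $p=0$ we have $q\ne0$; the third equation gives $p_{\bar z}=-|q|^2\bar q$ and the second gives $q_{\bar z}=0=-|p|^2\bar p$. At a point where $q=0$, the third and first equations give $q_{\bar z}=-|p|^2\bar p$ and $p_{\bar z}=0$.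
\end{proof}

\begin{example}\label{ex:plane}
Let $0<r<1$ and $f_0(u+iv)=(ru,0,1+rv)$, defined near $\overline{\mathbb{D}}$. With $t=1+rv$ we get $\Phi=\frac{r}{2t}(1,0,-i)=\varphi(p,-ip)$ for $p=\frac12(r/t)^{1/2}$. Since $v_{\bar z}=\frac i2$, we have $p_{\bar z}=-\frac i8(r/t)^{3/2}=-ip^3$, and $T(p,-ip)=(-ip^3,-p^3)=(p,-ip)_{\bar z}$. So $f_0$ is a conformal minimal immersion; its image lies in the totally geodesic plane $x_2=0$.
\end{example}

Because $T$ is homogeneous of degree three, $R^{1/2}\psi(Rz)$ solves \eqref{eq:spinor} whenever $\psi$ does; it is a spinor of $z\mapsto f(Rz)$. The length element of $f$ is $2|\psi|^2|dz|$. If $\psi$ is defined near $\overline{D(\rho)}$, the \emph{intrinsic radius} $\operatorname{rad}_\psi(\rho)$ is the infimum of $\int2|\psi|^2|dz|$ over piecewise $C^1$ paths from $0$ to $\partial D(\rho)$, that is, the distance from $0$ to $\partial D(\rho)$ in the induced metric.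

Our solutions of \eqref{eq:spinor} will first appear as bounded measurable functions. We recall three standard facts. The \emph{Cauchy--Pompeiu formula}: for $\chi\in C^1_c(\mathbb{C})$,
\begin{equation}\label{eq:CP}
\chi(w)=-\frac1\pi\int_{\mathbb{C}}\frac{\chi_{\bar z}(z)}{z-w}\,dA(z).
\end{equation}
\emph{Weyl's lemma}: a locally integrable $\xi$ with $\bar\partial\xi=0$ in the sense of distributions agrees almost everywhere with a holomorphic function. The \emph{Cauchy transform} $\mathcal{C}g(z)=\frac1\pi\int\frac{g(w)}{z-w}\,dA(w)$ of a bounded function $g$ with compact support satisfies $\bar\partial\,\mathcal{C}g=g$ and tends to $0$ at infinity; for compact sets $Q,Q'$, the operator $\mathcal{C}$ maps bounded functions supported in $Q$ boundedly to $C^{0,1/2}(Q')$, and $C^{k,1/2}$ functions supported in $Q$ boundedly to $C^{k+1,1/2}(Q')$.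

\begin{lemma}\label{lem:reg}
Let $\Omega\subset\mathbb{C}$ be open, and let $\psi\in L^\infty(\Omega)$ with $|\psi|\le\Lambda$ satisfy \eqref{eq:spinor} in the sense of distributions. Then $\psi$ is smooth after modification on a null set, and on each closed disc in $\Omega$ its Lipschitz constant is bounded in terms of $\Lambda$, $\Omega$ and the disc only.
\end{lemma}

\begin{proof}
For $\chi\in C_c^\infty(\Omega)$ put $g_\chi=\chi_{\bar z}\psi+\chi T(\psi)$, so that $(\chi\psi)_{\bar z}=g_\chi$. By Weyl's lemma $\chi\psi-\mathcal{C}g_\chi$ agrees almost everywhere with an entire function, which tends to $0$ at infinity; so $\chi\psi=\mathcal{C}g_\chi$ almost everywhere. Let $\Delta_0$ be a closed disc in $\Omega$ and $\Delta_1\subset\Omega$ a larger concentric closed disc. Taking $\chi=1$ on $\Delta_1$, we see that $\psi\in C^{0,1/2}(\Delta_1)$ with a bound of the required kind. Now take $\chi=1$ on $\Delta_0$ with support in the interior of $\Delta_1$. Since $T$ is a polynomial in $p,q,\bar p,\bar q$, the function $g_\chi$ is $C^{0,1/2}$,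 so $\psi\in C^{1,1/2}(\Delta_0)$, again with such a bound. This is the Lipschitz estimate. Each further cut-off gains one more derivative, so $\psi$ is smooth.
\end{proof}

\section{The Euclidean model and the cost of the nonlinearity}\label{sec:model}

In $\mathbb{R}^3$ with its constant frame, harmonicity means $\Phi_{\bar z}=0$. So every nowhere vanishing holomorphic $\psi$ gives a conformal minimal immersion $f=2\operatorname{Re}\int_0^z\varphi(\psi)\,d\zeta$ with length element $2|\psi|^2|dz|$. Here one step of our construction can be written down.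

Identify $\mathbb{R}^3$ with $\mathbb{C}\times\mathbb{R}$. The spinor $\psi_0=(0,1)$ gives the flat disc $f_0(z)=(-2z,0)$ of intrinsic radius $2$. Attach to each boundary point the center $y(\theta)=f_0(e^{i\theta})+(0,\delta)$ vertically above it. Fix $s>0$, let $N$ be large, and put
\[
a=\sqrt{Ns},\qquad h=(az^N,0),\qquad\psi_1=\psi_0+h=(az^N,1).
\]
Integrating $\varphi(\psi_1)=\bigl(a^2z^{2N}-1,\ i(a^2z^{2N}+1),\ 2az^N\bigr)$ gives
\[
f_1(z)=\Bigl(-2z+\frac{2a^2\,\bar z^{\,2N+1}}{2N+1},\ \frac{4a}{N+1}\operatorname{Re}z^{N+1}\Bigr).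
\]
Let $s_N=\frac{2a^2}{2N+1}$, which tends to $s$. As $N\to\infty$ we observe three things.
\begin{itemize}
\item[(i)] On each disc $|z|\le\rho<1$ the spinor changes by at most $a\rho^N\to0$.
\item[(ii)] The length element $2(1+a^2|z|^{2N})|dz|$ depends only on $|z|$, so rays are shortest, and the intrinsic radius grows from $2$ to $2+s_N$.
\item[(iii)] Each boundary point moves horizontally by exactly $s_N$ and vertically by at most $\frac{4a}{N+1}\to0$. Hence $|f_1(e^{i\theta})-y(\theta)|^2\to\delta^2+s^2$ uniformly in $\theta$.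
\end{itemize}
The scaling $a^2=Ns$ is what makes this work. Along a ray $\int_0^1|h|^2\,dr\approx\frac s2$, so the term $\varphi(h)$ contributes a definite length, while $\int_0^1|h|\,dr\approx\frac aN\to0$, so the cross term $\varphi(\psi_0,h)$ disappears. The displacement is horizontal whatever the phase of $z^{2N+1}$, because the real and imaginary parts of $\varphi(1,0)=(1,i,0)$ are both orthogonal to the direction of the center.

Three things have to be added in the general step.

\emph{Directions.} After one step the direction $\Gamma(\theta)$ of the center depends on $\theta$. The constant vector $(1,0)$ must be replaced by a polynomial $\beta(z)$ of norm close to $1$ on the circle with $\Gamma(\theta)\cdot\varphi(\beta(e^{i\theta}))$ small (Lemma~\ref{lem:beta}).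

\emph{Zeros.} In the collar where $|h|$ passes from small to large, the new spinor could vanish, and the surface would be branched. A map from a two-dimensional domain to $\mathbb{C}^2=\mathbb{R}^4$ should miss the origin after a generic perturbation. We build a parameter $c\in\mathbb{C}^2$ into $h$ for this purpose.

\emph{The nonlinearity.} In $\mathbb{H}^3$ the sum $\psi_0+h$ does not solve \eqref{eq:spinor}, and the defect is large: $T(h)=(0,-a^3z^N\bar z^{\,2N})$ has size $a^3$. But it lives in a collar of width about $\frac1N$, and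
\[
\xi=\Bigl(0,\ -\frac{a^3z^N\bar z^{\,2N+1}}{2N+1}\Bigr)\quad\text{satisfies}\quad\xi_{\bar z}=T(h),\qquad|\xi|\le\frac s2\,|h| .
\]
So the correction can have relative size $s$. A relative error $O(s)$ in a displacement of length $O(s)$ is an error $O(s^2)$, which is the order we already accept in (iii). The constants in these $O$-terms must not depend on $\psi_0$, because each step adds a term of size $\sqrt{Ns}$ to the spinor, and we have no control over the maximum of the spinor along the iteration. The next section makes this precise.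

\section{Solving the equation near a given solution}\label{sec:solve}

\begin{proposition}\label{prop:solve}
Let $\psi_0$ be a smooth nowhere vanishing solution of \eqref{eq:spinor} near $\overline{\mathbb{D}}$, let $0<s\le2^{-12}$, and let $\beta\colon\mathbb{C}\to\mathbb{C}^2$ be a polynomial with $|\beta|\le1-s$ on $\overline{\mathbb{D}}$. There is an integer $\ell\ge1$ such that for every sufficiently large integer $N$ the following holds with $a=\sqrt{Ns}$. There are $c\in\mathbb{C}^2$ with $|c|\le s$ and a smooth nowhere vanishing solution $\psi_1=\psi_0+\eta$ of \eqref{eq:spinor} on $\mathbb{D}$ such that, with $h(z)=az^{N+\ell}(\beta(z)+c)$,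
\begin{equation}\label{eq:eta}
|\eta(z)|\le2a|z|^N,\qquad|\eta(z)-h(z)|\le772\,s\,a|z|^N\qquad(z\in\mathbb{D}).
\end{equation}
\end{proposition}

The exponent $\ell$ and the threshold for $N$ depend on $\psi_0$; the constants $2$ and $772$ do not. Note that $772s\le\frac14$. The proof occupies the rest of this section. Let $\psi_0=(p_0,q_0)$, $M=\max_{\overline{\mathbb{D}}}|\psi_0|$ and $\mu=\min_{\overline{\mathbb{D}}}|\psi_0|>0$. These bounds are where we use that $\psi_0$ extends across the unit circle.

\subsection{The equation for the perturbation}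
We must solve $\eta_{\bar z}=T(\psi_0+\eta)-T(\psi_0)=T_1(\eta)+T_2(\eta)+T_3(\eta)$, where $T_k$ is the part of degree $k$ in $\eta=(\eta_1,\eta_2)$. Expanding $-(q_0+\eta_2)(\bar q_0+\bar\eta_2)^2$, we find that the first components of $T_1,T_2,T_3$ are
\[
-\bigl(2|q_0|^2\bar\eta_2+\bar q_0^{\,2}\eta_2\bigr),\qquad-\bigl(q_0\bar\eta_2^{\,2}+2\bar q_0|\eta_2|^2\bigr),\qquad-\eta_2\bar\eta_2^{\,2},
\]
and the second components are obtained by writing $p_0,\eta_1$ for $q_0,\eta_2$. The map $T_1$ is real linear. If $|\eta|,|\eta'|\le m_0$, a product of $k$ factors $\eta_j,\bar\eta_j$ changes by at most $km_0^{k-1}|\eta_j-\eta_j'|$ when $\eta$ is replaced by $\eta'$, as one sees by changing one factor at a time. Therefore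
\begin{equation}\label{eq:Tk}
\begin{gathered}
|T_1(\eta)|\le3M^2|\eta|,\qquad|T_2(\eta)-T_2(\eta')|\le6Mm_0|\eta-\eta'|,\\
|T_3(\eta)-T_3(\eta')|\le3m_0^2|\eta-\eta'|.
\end{gathered}
\end{equation}

\subsection{Two right inverses of $\bar\partial$}
We look for $\eta=h+(\text{correction})$, where the correction is a right inverse of $\bar\partial$ applied to $T_1+T_2+T_3$. There is much freedom: if $E(z,w)$ is entire in $z$ and $E(w,w)=1$, the kernel $E(z,w)/\pi(z-w)$ inverts $\bar\partial$ as well as the Cauchy kernel does. To keep the correction concentrated in the collar we want it bounded by a multiple of $|z|^N$, which suggests $E=(z/w)^N$. This choice falls short in two ways.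

For the linear term the data satisfy $|g|\le\kappa|w|^N$, and the resulting bound $\kappa|z|^N\frac1\pi\int_{\mathbb{D}}|z-w|^{-1}dA(w)$ has no small factor to offset the coefficient $3M^2$. For the other terms the data satisfy $|g|\le\kappa|w|^{2N}$ with $\kappa$ carrying a factor $a^2=Ns$, and we need a gain of $\frac1N$. The bound is now $\kappa|z|^N\frac1\pi\int_{\mathbb{D}}|w|^N|z-w|^{-1}dA(w)$, and this loses a logarithm: at $z=1$, on the annulus $1-\frac1N\le r\le1$ we have $r^{N+1}\ge\frac18$ and $|1-re^{i\theta}|\le\frac1N+|\theta|$, so the integral is at least $\frac{1}{4N}\log N$. We cure the first defect by a Gaussian factor and the second by the square of an averaged geometric sum; both localize the kernel near the diagonal.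

Fix an integer $\ell\ge1$ with $3M^2\sqrt{2\pi/\ell}\le s$. For $N\ge2\ell+8$ put $m=\lfloor(N-\ell)/2\rfloor$. Then $2m\le N-\ell$, and $m\ge N/4$ because $\ell\le\frac N2-4$. Let
\[
W(z)=|z|^Ne^{-\ell(1-|z|^2)/2},\qquad\|\eta\|=\operatorname*{ess\,sup}_{\mathbb{D}}\frac{|\eta|}{W},
\]
and let $\mathcal{X}$ be the Banach space of classes of measurable maps $\eta\colon\mathbb{D}\to\mathbb{C}^2$ with $\|\eta\|<\infty$. Since $\log|z|\le\frac12(|z|^2-1)$,
\begin{equation}\label{eq:W}
|z|^{N+\ell}\le W(z)\le|z|^N\qquad(z\in\mathbb{D}).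
\end{equation}
The left inequality is the reason for the factor $z^\ell$ in $h$. With $k(\xi)=\frac1m\sum_{j=0}^{m-1}\xi^j$ define
\[
E_1(z,w)=\Bigl(\frac zw\Bigr)^Ne^{\ell(\bar wz-|w|^2)},\qquad E_2(z,w)=\Bigl(\frac zw\Bigr)^{N+\ell}k\Bigl(\frac zw\Bigr)^2,
\]
\[
S_ig(z)=\frac1\pi\int_{\mathbb{D}}E_i(z,w)\frac{g(w)}{z-w}\,dA(w)\qquad(i=1,2).
\]

\begin{lemma}\label{lem:S}
Let $g\colon\mathbb{D}\to\mathbb{C}^2$ be measurable and $\kappa\ge0$.
\begin{itemize}
\item[(a)] If $|g|\le\kappa W$ almost everywhere, then $\|S_1g\|\le\sqrt{2\pi/\ell}\;\kappa$.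
\item[(b)] If $|g(w)|\le\kappa|w|^{2N}$ almost everywhere, then $\|S_2g\|\le\frac{32}{N}\,\kappa$.
\end{itemize}
In both cases $\bar\partial S_ig=g$ on $\mathbb{D}$ in the sense of distributions.
\end{lemma}

\begin{proof}
(a) From $2\operatorname{Re}(\bar wz)=|z|^2+|w|^2-|z-w|^2$ we get
\[
\bigl|e^{\ell(\bar wz-|w|^2)}\bigr|=e^{\ell(|z|^2-|w|^2)/2}\,e^{-\ell|z-w|^2/2}.
\]
The weight $W$ is made to absorb the first factor: $|E_1(z,w)|\,W(w)=W(z)\,e^{-\ell|z-w|^2/2}$. In polar coordinates about $z$,
\[
|S_1g(z)|\le\kappa W(z)\,\frac1\pi\int_0^\infty e^{-\ell r^2/2}\,2\pi\,dr=\sqrt{2\pi/\ell}\;\kappa W(z).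
\]

(b) For $z,w\in\mathbb{D}$ with $w\neq0,z$ we have two bounds:
\[
|w|^m\Bigl|k\Bigl(\frac zw\Bigr)\Bigr|\le\frac1m\sum_{j=0}^{m-1}|w|^{m-j}|z|^j\le1,\qquad|w|^m\Bigl|k\Bigl(\frac zw\Bigr)\Bigr|=\frac{|w|\,|w^m-z^m|}{m|w-z|}\le\frac{2}{m|z-w|}.
\]
Since $|z/w|^{N+\ell}|w|^{2N}=|z|^{N+\ell}|w|^{N-\ell}\le W(z)|w|^{2m}$, using the first bound for $|z-w|\le\frac2m$ and the second elsewhere gives
\[
|S_2g(z)|\le\kappa W(z)\,\frac1\pi\,2\pi\Bigl[\int_0^{2/m}dr+\int_{2/m}^\infty\frac{4\,dr}{m^2r^2}\Bigr]=\frac{8\kappa}{m}W(z)\le\frac{32\kappa}{N}W(z).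
\]
The extra decay $|w|^{N-\ell}$ of the data is what pays for the poles of $k(z/w)^2$ at $w=0$; this is why $S_2$ cannot be used for the linear term.

For the last claim let $\chi\in C_c^\infty(\mathbb{D})$. The estimates above hold with absolute values inside the integrals, so Fubini's theorem applies. For $w\ne0$ the function $E_i(\cdot,w)$ is entire and $E_i(w,w)=1$, so \eqref{eq:CP} applied to $E_i(\cdot,w)\chi$ gives
\[
\int S_ig\;\chi_{\bar z}\,dA=\int g(w)\Bigl[\frac1\pi\int\frac{\bigl(E_i(z,w)\chi(z)\bigr)_{\bar z}}{z-w}\,dA(z)\Bigr]dA(w)=-\int g\chi\,dA .\qedhere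
\]
\end{proof}

\subsection{The fixed point}
Let $\mathcal{K}(\eta)=S_1T_1(\eta)+S_2\bigl(T_2(\eta)+T_3(\eta)\bigr)$, and let $\|\eta\|,\|\eta'\|\le2a$. By \eqref{eq:Tk}, $|T_1(\eta-\eta')|\le3M^2\|\eta-\eta'\|W$. By \eqref{eq:Tk} with $m_0=2aW$ and by \eqref{eq:W}, the values of $T_2+T_3$ at $\eta$ and $\eta'$ differ by at most $(12Ma+12a^2)\|\eta-\eta'\|\,|w|^{2N}$. Lemma~\ref{lem:S}, the choice of $\ell$ and $a^2=Ns$ give
\[
\|\mathcal{K}(\eta)-\mathcal{K}(\eta')\|\le\Bigl[s+384M\sqrt{s/N}+384s\Bigr]\|\eta-\eta'\| .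
\]
Assume that $N$ is so large that $384M\sqrt{s/N}\le s$. Then
\begin{equation}\label{eq:contr}
\|\mathcal{K}(\eta)-\mathcal{K}(\eta')\|\le\omega\|\eta-\eta'\|,\qquad\omega=386s\le\tfrac18 ,
\end{equation}
and $\mathcal{K}(0)=0$. Both terms involving $M$ have been made smaller than $s$, one by the choice of $\ell$ and one by the choice of $N$; the cubic term contributes a universal multiple of $s$, as predicted in Section~\ref{sec:model}.

For $c\in\mathbb{C}^2$ with $|c|\le s$ let $h_c=az^{N+\ell}(\beta+c)$. Since $|\beta+c|\le1$, \eqref{eq:W} gives $\|h_c\|\le a$. The map $\eta\mapsto h_c+\mathcal{K}(\eta)$ sends the closed ball $\{\|\eta\|\le2a\}$ into itself, because $a+2\omega a\le2a$, and it is a contraction there. Its fixed point $\eta_c$ satisfies $\|\eta_c\|\le2a$ and $\|\eta_c-h_c\|=\|\mathcal{K}(\eta_c)\|\le2\omega a=772\,s\,a$. By \eqref{eq:W} this is \eqref{eq:eta} almost everywhere. As $h_c$ is holomorphic, Lemma~\ref{lem:S} gives $\bar\partial\eta_c=T(\psi_0+\eta_c)-T(\psi_0)$. So $\psi_c=\psi_0+\eta_c$ solves \eqref{eq:spinor}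 in the sense of distributions and $|\psi_c|\le M+2a$. By Lemma~\ref{lem:reg} we may take $\psi_c$ smooth, and then every inequality between continuous functions that holds almost everywhere holds everywhere.

\subsection{Avoiding zeros}
Fix a large $N$. We show that $\psi_c$ has no zero in $\mathbb{D}$ for almost every $c$ in the ball $|c|\le s$; any such $c$ completes the proof of Proposition~\ref{prop:solve}. Let
\begin{equation}\label{eq:rN}
r_N=1-N^{-1/2},\qquad\text{so that}\qquad r_N^N\le e^{-\sqrt N}\quad\text{and}\quad r_N^\ell\to1\ \ (N\to\infty).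
\end{equation}
Inside $\overline{D(r_N)}$ the perturbation is negligible: $|\eta_c|\le2\sqrt{Ns}\,e^{-\sqrt N}<\mu$ for $N$ large, so $\psi_c\ne0$ there.

In the collar $r_N\le|z|<1$ we show that $\psi_c(z)$ depends injectively on $c$, with a quantitative bound. By \eqref{eq:contr}, $\|(\eta_c-\eta_{c'})-(h_c-h_{c'})\|\le\omega\|\eta_c-\eta_{c'}\|$. Since $\|h_c-h_{c'}\|\le a|c-c'|$, this gives $\|\eta_c-\eta_{c'}\|\le a|c-c'|/(1-\omega)$. Take $N$ so large that $r_N^\ell\ge\frac12$, and note $\frac{\omega}{1-\omega}\le\frac17$. Then in the collar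
\[
|\psi_c(z)-\psi_{c'}(z)|\ge a|c-c'|\,|z|^N\Bigl(|z|^\ell-\frac{\omega}{1-\omega}\Bigr)\ge\kappa_N|c-c'|,\qquad\kappa_N=a\,r_N^N\Bigl(\frac12-\frac17\Bigr)>0 .
\]
So for each $z$ in the collar there is at most one $c=c(z)$ with $\psi_{c}(z)=0$. Let $Z_j$ be the set of $z$ in the collar with $|z|\le1-\frac1j$ for which $c(z)$ exists. By Lemma~\ref{lem:reg} the maps $\psi_c$ are $L_j$-Lipschitz on the closed disc of radius $1-\frac1j$, with $L_j$ independent of $c$. For $z,z'\in Z_j$, using $\psi_{c(z')}(z')=0=\psi_{c(z)}(z)$,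
\[
\kappa_N|c(z)-c(z')|\le|\psi_{c(z)}(z')-\psi_{c(z')}(z')|=|\psi_{c(z)}(z')-\psi_{c(z)}(z)|\le L_j|z-z'| .
\]
Thus $c(\cdot)$ is Lipschitz on $Z_j$. Cover $Z_j$ by $4J^2$ squares of side $\frac1J$. The image of the part of $Z_j$ in each square lies in a ball of radius $O(\frac1J)$ in $\mathbb{C}^2=\mathbb{R}^4$, so $c(Z_j)$ has outer measure $O(J^2\cdot J^{-4})$ for every $J$ and is null. The set of bad parameters is $\bigcup_jc(Z_j)$, a null set. This proves Proposition~\ref{prop:solve}.

\section{The deformation step}\label{sec:step}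

We first construct the polynomial $\beta$. For a real vector $\Gamma$, the condition $\Gamma\cdot\varphi(b)=0$ says that $\operatorname{Re}(\zeta\varphi(b))$ is orthogonal to $\Gamma$ for every $\zeta\in\mathbb{C}$.

\begin{lemma}\label{lem:beta}
Let $\Gamma\colon\mathbb{R}\to\mathbb{R}^3\setminus\{0\}$ be continuous and $2\pi$-periodic, and let $0<s\le2^{-12}$. There is a polynomial $\beta\colon\mathbb{C}\to\mathbb{C}^2$ with $|\beta|\le1-s$ on $\overline{\mathbb{D}}$ such that for all $\theta$ and all $|c|\le s$
\begin{equation}\label{eq:beta}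
|\beta(e^{i\theta})+c|\ge1-4s,\qquad\bigl|\Gamma(\theta)\cdot\varphi\bigl(\beta(e^{i\theta})+c\bigr)\bigr|\le13\,s\,|\Gamma(\theta)|.
\end{equation}
\end{lemma}

\begin{proof}
We first find a continuous periodic $b$ with $|b|=1$ and $\Gamma\cdot\varphi(b)=0$. Put $\zeta=\Gamma_1+i\Gamma_2$ and
\[
H=\begin{pmatrix}-\Gamma_3&\bar\zeta\\ \zeta&\Gamma_3\end{pmatrix}.
\]
This matrix is Hermitian with trace $0$ and $H^2=|\Gamma|^2I$. Since $\Gamma\ne0$, the matrix $P=\frac12(I+H/|\Gamma|)$ is the orthogonal projection onto the complex line $L(\theta)$ on which $H=|\Gamma|$, and it is continuous and periodic in $\theta$. For $(p,q)\in L(\theta)$ we have $\bar\zeta q-\Gamma_3p=|\Gamma|p$ and $\zeta p+\Gamma_3q=|\Gamma|q$, so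
\[
\Gamma\cdot\varphi(p,q)=\zeta p^2+2\Gamma_3pq-\bar\zeta q^2=p(\zeta p+\Gamma_3q)-q(\bar\zeta q-\Gamma_3p)=0 .
\]
Choose $0=\theta_0<\dots<\theta_n=2\pi$ such that $P(\theta)-P(\theta_j)$ has operator norm less than $1$ on $[\theta_j,\theta_{j+1}]$. Start with a unit vector $b(0)\in L(0)$ and define $b(\theta)=P(\theta)b(\theta_j)/|P(\theta)b(\theta_j)|$ on $[\theta_j,\theta_{j+1}]$; the denominator is nonzero because $|P(\theta)b(\theta_j)-b(\theta_j)|<1$. Then $b(2\pi)=e^{i\alpha}b(0)$ for some real $\alpha$, and replacing $b(\theta)$ by $e^{-i\alpha\theta/2\pi}b(\theta)$ makes $b$ periodic.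

By Fej\'er's theorem there is a trigonometric polynomial $\tilde b=\sum_{|j|\le J}b_je^{ij\theta}$ with $|\tilde b-b|\le s$. The condition $\Gamma\cdot\varphi(b)=0$ is unchanged when $b$ is multiplied by a scalar, so we can clear the negative frequencies. Let $\beta(z)=(1-2s)\sum_jb_jz^{j+J}$, so that $\beta(e^{i\theta})=(1-2s)e^{iJ\theta}\tilde b(\theta)$. By the maximum principle $|\beta|\le(1-2s)(1+s)\le1-s$ on $\overline{\mathbb{D}}$. On the circle, $\xi=\beta+c-e^{iJ\theta}b$ satisfies
\[
|\xi|\le(1-2s)|\tilde b-b|+2s|b|+|c|\le4s ,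
\]
which gives the first inequality in \eqref{eq:beta}. Also $\Gamma\cdot\varphi(\beta+c)=\Gamma\cdot\bigl(2\varphi(e^{iJ\theta}b,\xi)+\varphi(\xi)\bigr)$, which by \eqref{eq:phi} has modulus at most $\sqrt2\,(8s+16s^2)|\Gamma|\le9\sqrt2\,s|\Gamma|\le13s|\Gamma|$.
\end{proof}

Let $\theta\mapsto y(\theta)\in\mathbb{H}^3$ be continuous and $2\pi$-periodic. Write $F_\theta=F_{y(\theta)}$ and $G_\theta=G_{y(\theta)}$, and let $C=4000\,C_0$ with $C_0$ from Lemma~\ref{lem:C0}.

\begin{proposition}\label{prop:step}
Let $f_0$ be a conformal minimal immersion of a disc $D(R')$ with spinor $\psi_0$, let $0<\rho<R<R'$, and suppose that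
\[
0<d\bigl(f_0(Re^{i\theta}),y(\theta)\bigr)\le2\qquad\text{for all }\theta .
\]
Let $0<s\le2^{-12}$ and $\varepsilon>0$. Then there are $R_1\in(\rho,R)$ and a smooth nowhere vanishing solution $\psi_1$ of \eqref{eq:spinor} on $D(R)$ such that the immersion $f_1$ with spinor $\psi_1$ and $f_1(0)=f_0(0)$ satisfies:
\begin{itemize}
\item[(P1)] $|\psi_1-\psi_0|<\varepsilon$ and $d(f_1,f_0)<\varepsilon$ on $\overline{D(\rho)}$;
\item[(P2)] $\operatorname{rad}_{\psi_1}(R_1)\ge\operatorname{rad}_{\psi_0}(\rho)+\frac s8-\varepsilon$;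
\item[(P3)] $\bigl|F_\theta(f_1(R_1e^{i\theta}))-F_\theta(f_0(Re^{i\theta}))\bigr|\le Cs^2+\varepsilon$ for all $\theta$;
\item[(P4)] $d\bigl(f_1(re^{i\theta}),f_0(re^{i\theta})\bigr)\le6s+\varepsilon$ for $0\le r\le R_1$ and all $\theta$.
\end{itemize}
\end{proposition}

The lower bound on the distance to $y(\theta)$ is used only to make the direction of the center well defined, so that Lemma~\ref{lem:beta} applies. The upper bound keeps the surface in the region where Lemma~\ref{lem:C0} gives universal constants. The new spinor is controlled only on the open disc $D(R)$, and we stop at a radius $R_1<R$ so that the new surface again extends beyond the closed disc on which the next step operates.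

\begin{proof}
Replace $\psi_0$ by $R^{1/2}\psi_0(Rz)$, $\rho$ by $\rho/R$ and $\varepsilon$ by $\min(1,R^{1/2})\varepsilon$. Distances in $\mathbb{H}^3$ and intrinsic radii are unchanged, and differences of spinors are multiplied by $R^{1/2}$. So we may assume $R=1$. Let $M$, $\mu$ be the maximum and minimum of $|\psi_0|$ on $\overline{\mathbb{D}}$.

Let $\Gamma(\theta)=G_\theta(f_0(e^{i\theta}))$. It is continuous, and $0<|\Gamma|\le C_0$ by hypothesis. Take $\beta$ from Lemma~\ref{lem:beta}, and then $\ell$ and, for each large $N$, the data $a,c,h,\eta,\psi_1$ from Proposition~\ref{prop:solve}. From now on $s,\beta,\ell$ are fixed and only $N$ varies; $o(1)$ denotes a quantity that tends to $0$ as $N\to\infty$, uniformly in all other variables. Let $r_N$ be as in \eqref{eq:rN}, take $N$ so large that $r_N\ge\rho$, and put $R_1=(3/4)^{1/(2N+1)}$. Since $r_N^{2N+1}\to0$, we have $r_N<R_1<1$ for large $N$. By \eqref{eq:eta} and $a^2=Ns$, along each ray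
\begin{equation}\label{eq:rays}
\int_0^1|\eta|\,dr\le\frac{2a}N=o(1),\qquad\int_0^1|\eta|^2\,dr\le\frac{4a^2}{2N}=2s,\qquad\max_{\overline{D(r_N)}}|\eta|\le2ae^{-\sqrt N}=o(1).
\end{equation}
By the uniform continuity of $\beta$, \eqref{eq:beta} extends to the collar: for $z=re^{i\theta}$ with $r_N\le r<1$,
\begin{equation}\label{eq:collar}
|\beta(z)+c|\ge1-4s-o(1),\qquad|\Gamma(\theta)\cdot\varphi(\beta(z)+c)|\le13\,s\,C_0+o(1).
\end{equation}

\emph{Images of rays; \textup{(P1)} and \textup{(P4)}.} Fix $\theta$ and let $\gamma_i(r)=f_i(re^{i\theta})$ for $i=0,1$. Then $\gamma_i'=e^{i\theta}f_{i,z}+e^{-i\theta}f_{i,\bar z}$ has frame components $V_i=2\operatorname{Re}(e^{i\theta}\varphi(\psi_i))\in\mathbb{R}^3$, and $|V_i|=2|\psi_i|^2$. The difference $Y=V_1-V_0=2\operatorname{Re}\bigl(e^{i\theta}(2\varphi(\psi_0,\eta)+\varphi(\eta))\bigr)$ satisfies $|Y|\le4\sqrt2M|\eta|+2\sqrt2|\eta|^2$, so by \eqref{eq:rays}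
\[
\int_0^1|Y|\,dr\le4\sqrt2\,s+o(1),\qquad\int_0^{r_N}|Y|\,dr=o(1).
\]

On $[0,r_N]$ we compare coordinates. Write $\gamma_i=(x^{(i)},e^{\tau_i})$, so that $\tau_i'=V_{i,3}$ and $(x^{(i)}_j)'=e^{\tau_i}V_{i,j}$, with equal initial values. Then $|\tau_1-\tau_0|\le\int_0^{r_N}|Y|\,dr=o(1)$, and
\[
|x^{(1)}-x^{(0)}|\le\int_0^{r_N}\bigl(|e^{\tau_1}-e^{\tau_0}|\,|V_1|+e^{\tau_0}|Y|\bigr)\,dr=o(1),
\]
because $\tau_0$ and $|V_1|\le 2(M+o(1))^2$ are bounded there. As $f_0(\overline{\mathbb{D}})$ is compact, $d(\gamma_1,\gamma_0)=o(1)$ on $[0,r_N]$. Together with the last bound in \eqref{eq:rays} this gives (P1).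

On $[r_N,1)$ we compare lengths. The length of $\gamma_0$ is at most $2M^2N^{-1/2}=o(1)$, and the length of $\gamma_1$ is at most $\int_{r_N}^1(|V_0|+|Y|)\,dr\le4\sqrt2s+o(1)$. Passing through the points $\gamma_1(r_N)$ and $\gamma_0(r_N)$, which are $o(1)$ apart, we see that $\gamma_1(r)$ is within $4\sqrt2s+o(1)$ of both $\gamma_0(r)$ and $\gamma_0(1)$. Since $4\sqrt2<6$, this gives (P4) and, for large $N$,
\begin{equation}\label{eq:six}
\int_{r_N}^1|V_1|\,dr\le6s,\qquad d\bigl(\gamma_1(r),\gamma_0(1)\bigr)\le6s\quad(r_N\le r<1).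
\end{equation}

\emph{Distance to the centers; \textup{(P3)}.} By \eqref{eq:six} and the hypothesis, $\gamma_1([r_N,1))$ lies in the ball of radius $2+6s\le3$ about $y(\theta)$, and there $|G_\theta(\gamma_1)-\Gamma(\theta)|\le6C_0s$ by Lemma~\ref{lem:C0}. Since $(F_\theta\circ\gamma_1)'=G_\theta(\gamma_1)\cdot V_1$, freezing the gradient costs a second-order term:
\[
\bigl|F_\theta(\gamma_1(R_1))-F_\theta(\gamma_1(r_N))\bigr|\le6C_0s\cdot6s+\int_{r_N}^{1}|\Gamma\cdot V_1|\,dr .
\]
As $\Gamma$ is real, $|\Gamma\cdot V_1|=|2\operatorname{Re}(e^{i\theta}\,\Gamma\cdot\varphi(\psi_1))|\le2|\Gamma\cdot\varphi(\psi_1)|$. We split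
\[
\varphi(\psi_1)=\bigl[\varphi(\psi_0)+2\varphi(\psi_0,\eta)\bigr]+\bigl[\varphi(\eta)-\varphi(h)\bigr]+\varphi(h)
\]
and integrate each part over $[r_N,1)$.

The first bracket has norm at most $\sqrt2M^2+2\sqrt2M|\eta|$, and its integral is $o(1)$ because the interval is short and by \eqref{eq:rays}.

The second bracket is the effect of the nonlinear correction. With $|h|\le ar^N$, \eqref{eq:eta} and $772s\le\frac14$,
\[
|\varphi(\eta)-\varphi(h)|\le\sqrt2\bigl(2|h|\,|\eta-h|+|\eta-h|^2\bigr)\le\sqrt2\cdot\tfrac94\cdot772\,s\,a^2r^{2N}\le3088\,s\,a^2r^{2N}.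
\]
Since $\int_0^1a^2r^{2N}dr\le\frac s2$, the integral is at most $1544s^2$.

The last term is the main one, and it is nearly orthogonal to $\Gamma$. We have $\varphi(h)=a^2z^{2(N+\ell)}\varphi(\beta+c)$, so \eqref{eq:collar} gives $|\Gamma\cdot\varphi(h)|\le a^2r^{2N}(13sC_0+o(1))$, with integral at most $\frac{13}2C_0s^2+o(1)$.

Collecting terms, with the factor $2$ and $|\Gamma|\le C_0$,
\[
\bigl|F_\theta(\gamma_1(R_1))-F_\theta(\gamma_1(r_N))\bigr|\le(36+3088+13)\,C_0s^2+o(1)\le Cs^2+o(1).
\]
Finally $d(\gamma_1(r_N),\gamma_0(1))=o(1)$ and $F_\theta$ is $C_0$-Lipschitz on the ball, so (P3) holds for large $N$.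

\emph{Gain of length; \textup{(P2)}.} It is not enough to lengthen the rays; every path across the collar must be long. This follows from a lower bound for $|\psi_1|$ that depends only on $r=|z|$. For $r_N\le r<1$, by \eqref{eq:eta}, \eqref{eq:collar} and $r_N^\ell\to1$,
\[
|\eta|\ge|h|-|\eta-h|\ge ar^N\bigl(r^\ell(1-4s-o(1))-\tfrac14\bigr)\ge\alpha(r):=\tfrac a2r^N
\]
for large $N$. Hence $|\psi_1|\ge\alpha-M$, and so $|\psi_1|^2\ge\max(0,\alpha^2-2\alpha M)$: if $\alpha\ge M$ this follows by squaring, and if $\alpha<M$ the maximum is $0$. A path in $\{r_N\le|z|\le R_1\}$ joining the two boundary circles has $|dz|\ge|dr|$ and meets every intermediate radius, so its $\psi_1$-length is at least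
\[
\int_{r_N}^{R_1}2\Bigl(\frac{a^2}4r^{2N}-aMr^N\Bigr)dr\ge\frac{Ns}{2(2N+1)}\Bigl(\frac34-r_N^{2N+1}\Bigr)-\frac{2aM}{N}.
\]
The right side tends to $\frac{3s}{16}$, so it is at least $\frac s8$ for large $N$. A path from $0$ to $\partial D(R_1)$ contains such a crossing, after its last visit to $\partial D(r_N)$ before it first reaches $\partial D(R_1)$. Before that, since $\rho\le r_N$, it contains an initial portion in $\overline{D(\rho)}$ from $0$ to $\partial D(\rho)$. On $\overline{D(\rho)}$ we have $|\psi_1|\ge|\psi_0|-o(1)\ge(1-o(1))|\psi_0|$ because $|\psi_0|\ge\mu$, so the initial portion has $\psi_1$-length at least $(1-o(1))\operatorname{rad}_{\psi_0}(\rho)\ge\operatorname{rad}_{\psi_0}(\rho)-\varepsilon$ for large $N$. Adding the two contributions gives (P2).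
\end{proof}

\section{The iteration}\label{sec:iterate}

\begin{proof}[Proof of Theorem~\ref{thm:density}]
We may assume $\nu\le1$. The map $f_0$ is defined on a disc $D(R')$ with $R'>1$, and it has a spinor $\psi_0$ there by Lemma~\ref{lem:rep}(b). Let $\delta=\nu/10$.

\emph{Centers and parameters.} If $f_0(e^{i\theta})=(x,t)$, put $y(\theta)=(x,e^\delta t)$. Then $y$ is continuous and $d(y(\theta),f_0(e^{i\theta}))=\delta$. These centers are kept fixed throughout. Choose $s_*>0$, $s_n=s_*/(n+1)$ and $\varepsilon_n>0$ for $n\ge0$ such that $s_*\le2^{-12}$, $6s_*\le\delta$, $\sum_n\varepsilon_n\le\delta$, and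
\begin{equation}\label{eq:budget}
\sum_n(Cs_n^2+\varepsilon_n)\le\min\bigl(\cosh\delta-\cosh\tfrac\delta2,\ \cosh2\delta-\cosh\delta\bigr).
\end{equation}
This is possible because $\sum_n(n+1)^{-2}<\infty$ and $C$ is universal. If $C$ depended on the surface being deformed, the sequence $s_n$ could not be fixed in advance.

\emph{The induction.} We construct radii $1=R_0>R_1>\cdots$ and $0<\rho_0<\rho_1<\cdots$ with $\rho_n<R_n$, and conformal minimal immersions $f_n$ with spinors $\psi_n$, defined on discs larger than $\overline{D(R_n)}$, with $f_n(0)=f_0(0)$ and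
\begin{equation}\label{eq:window}
\tfrac\delta2\le d\bigl(f_n(R_ne^{i\theta}),y(\theta)\bigr)\le2\delta\qquad\text{for all }\theta .
\end{equation}
Suppose $R_n,f_n,\psi_n$ are given with $R_n>\rho_{n-1}$, where $\rho_{-1}=0$. Let $\Lambda_n=2\max_{\overline{D(R_n)}}|\psi_n|^2$ and $d_n=\operatorname{rad}_{\psi_n}(R_n)$. Choose $\rho_n\in(\rho_{n-1},R_n)$ with $\Lambda_n(R_n-\rho_n)<\varepsilon_n$. Then every radial segment in $\{\rho_n\le|z|\le R_n\}$ has $\psi_n$-length less than $\varepsilon_n$. Extending paths radially from $\partial D(\rho_n)$ to $\partial D(R_n)$ gives the first of the following inequalities, and $\varepsilon_n\le\delta$ gives the second: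
\begin{equation}\label{eq:ab}
\operatorname{rad}_{\psi_n}(\rho_n)\ge d_n-\varepsilon_n,\qquad d\bigl(f_n(re^{i\theta}),f_n(R_ne^{i\theta})\bigr)<\delta\quad(\rho_n\le r\le R_n).
\end{equation}
Let $\mu_n=\min\bigl(1,\min_{k\le n}\min_{\overline{D(\rho_k)}}|\psi_k|\bigr)>0$. This number scales the tolerance so that later steps cannot move the spinor to zero, or shrink the metric much, on the discs already treated. By \eqref{eq:window} we may apply Proposition~\ref{prop:step} to $f_n$ with $R=R_n$, $\rho=\rho_n$, $s=s_n$, $\varepsilon=\varepsilon_n\mu_n$. It yields $R_{n+1}\in(\rho_n,R_n)$ and $\psi_{n+1},f_{n+1}$ on $D(R_n)\supset\overline{D(R_{n+1})}$. Summing (P3) over the steps so far and using \eqref{eq:budget}, we see that $F_\theta(f_{n+1}(R_{n+1}e^{i\theta}))$ differs from $F_\theta(f_0(e^{i\theta}))=\cosh\delta$ by so little that it lies in $[\cosh\frac\delta2,\cosh2\delta]$. This is \eqref{eq:window} for $n+1$. By (P2) and \eqref{eq:ab}, $d_{n+1}\ge d_n+\frac{s_n}8-2\varepsilon_n$. Since $\sum s_n=\infty$ and $\sum\varepsilon_n<\infty$,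 we get $d_n\to\infty$.

\emph{The limit.} Let $\rho_\infty=\lim\rho_n\in(\rho_0,1]$, so that $D(\rho_\infty)=\bigcup_kD(\rho_k)$. For $n\ge k$, (P1) gives $|\psi_{n+1}-\psi_n|\le\varepsilon_n\mu_n\le\varepsilon_n\mu_k$ on $\overline{D(\rho_k)}$. So $\psi_n$ converges uniformly on each $\overline{D(\rho_k)}$ to a continuous map $\psi$, which solves \eqref{eq:spinor} in the sense of distributions and is smooth by Lemma~\ref{lem:reg}. On $\overline{D(\rho_k)}$,
\begin{equation}\label{eq:half}
|\psi-\psi_k|\le\mu_k\sum_{n\ge k}\varepsilon_n\le\tfrac12\mu_k\le\tfrac12|\psi_k|,\qquad\text{so}\qquad|\psi|\ge\tfrac12|\psi_k|>0 .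
\end{equation}
Let $f$ be the conformal minimal immersion of $D(\rho_\infty)$ with spinor $\psi$ and $f(0)=f_0(0)$. The formulas \eqref{eq:integrals}, taken along rays from $0$, show that $f_n\to f$ pointwise. By (P1) again,
\begin{equation}\label{eq:tail}
d(f,f_k)\le\sum_{n\ge k}\varepsilon_n\le\delta\qquad\text{on }\overline{D(\rho_k)}.
\end{equation}

\emph{Completeness.} By \eqref{eq:half} and \eqref{eq:ab}, $\operatorname{rad}_\psi(\rho_k)\ge\frac14\operatorname{rad}_{\psi_k}(\rho_k)\ge\frac14(d_k-\varepsilon_k)\to\infty$. Hence every set that is bounded in the induced metric lies in some $\overline{D(\rho_k)}$, a compact subset of $D(\rho_\infty)$. A Cauchy sequence is bounded, so it has a convergent subsequence and converges. The induced metric is complete.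

\emph{Closeness.} We cannot sum (P4) over all steps, since $\sum s_n=\infty$. Instead, at each point only one step moves the surface appreciably, and before that step the point is close to the boundary, which \eqref{eq:window} ties to the fixed center. Let $z=re^{i\theta}\in D(\rho_\infty)$. If $r<\rho_0$, then $d(f(z),f_0(z))\le\delta$ by \eqref{eq:tail}. Otherwise $\rho_{k-1}\le r<\rho_k$ for some $k\ge1$, and $\rho_k<R_k<R_{k-1}\le1$. We pass from $f(z)$ to $f_0(z)$ through five intermediate points:
\begin{align*}
d\bigl(f(z),f_k(z)\bigr)&\le\delta&&\text{by \eqref{eq:tail},}\\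
d\bigl(f_k(z),f_{k-1}(z)\bigr)&\le6s_{k-1}+\varepsilon_{k-1}\le2\delta&&\text{by (P4),}\\
d\bigl(f_{k-1}(z),f_{k-1}(R_{k-1}e^{i\theta})\bigr)&<\delta&&\text{by \eqref{eq:ab},}\\
d\bigl(f_{k-1}(R_{k-1}e^{i\theta}),y(\theta)\bigr)&\le2\delta&&\text{by \eqref{eq:window},}\\
d\bigl(y(\theta),f_0(e^{i\theta})\bigr)&=\delta&&\text{by the choice of $y$,}\\
d\bigl(f_0(e^{i\theta}),f_0(z)\bigr)&<\delta&&\text{by \eqref{eq:ab} with $n=0$.}
\end{align*}
So $d(f,f_0)\le8\delta$ on $D(\rho_\infty)$.

\emph{Rescaling.} The map $\tilde f(z)=f(\rho_\infty z)$ is a complete conformal minimal immersion of $\mathbb{D}$. The radial segment from $\rho_\infty z$ to $z$ has $\psi_0$-length at most $\Lambda_0(1-\rho_\infty)\le\Lambda_0(1-\rho_0)<\delta$. Therefore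
\[
d\bigl(\tilde f(z),f_0(z)\bigr)\le d\bigl(f(\rho_\infty z),f_0(\rho_\infty z)\bigr)+d\bigl(f_0(\rho_\infty z),f_0(z)\bigr)\le9\delta<\nu
\]
for all $z\in\mathbb{D}$, and $\tilde f$ is the required immersion.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ball}]
After an isometry, $B$ is the ball of some radius $\varrho_0>0$ about $o=(0,0,1)$. Let $f_0(u+iv)=(ru,0,1+rv)$ be the immersion of Example~\ref{ex:plane}. Its length element is $\frac{r}{1+rv}|dz|\le\frac r{1-r}|dz|$ on $\mathbb{D}$, and $f_0(0)=o$, so $d(f_0(z),o)\le\frac r{1-r}$. Choose $r$ with $\frac r{1-r}\le\frac{\varrho_0}2$ and apply Theorem~\ref{thm:density} with $\nu=\frac{\varrho_0}2$. The resulting complete conformal minimal immersion satisfies $d(f(z),o)<\varrho_0$ for all $z\in\mathbb{D}$.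
\end{proof}

\begin{thebibliography}{9}

\bibitem{FMUY}
Leonor Ferrer, Francisco Martin, Masaaki Umehara, Kotaro Yamada,
\emph{A construction of a complete bounded null curve in $\mathbb{C}^3$},
arXiv:math/0603530 (2006).

\bibitem{Omori}
Omori, J. Math. Soc. Japan \textbf{19} (1967).

\end{thebibliography}
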